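\title{Sequences free from their tails, and Martin's Maximum}

\begin{abstract}
Let $(*)$ be the statement that for some infinite cardinal $\kappa$, every isotone map $F$ from the countable subsets of $\kappa$ to the countable subsets of $\kappa$ admits a sequence $(\alpha_n)_{n<\omega}$ in $\kappa$ with $\alpha_n\notin F(\{\alpha_i:i>n\})$ for all $n$. We show that $(*)$ holds under Martin's Maximum when $\kappa$ is the supremum of an increasing $\omega$-sequence of measurable cardinals, so that $(*)$ is consistent relative to a supercompact cardinal with infinitely many measurable cardinals above it. On the other hand, $(*)$ fails after the continuum is collapsed to $\omega$, so it is not a theorem of ZFC. We also show that the least witness $\kappa$ has cofinality $\omega$, characterize the failure of the statement at $\kappa$ by an almost disjoint family, and prove that ccc forcing does not change its truth value.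
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $S$ let $[S]^{\leqslant\aleph_0}$ be the set of its countable (finite or countably infinite) subsets. A map $F$ from $[S]^{\leqslant\aleph_0}$ to the subsets of $S$ is \emph{isotone} if $X\subseteq Y$ implies $F(X)\subseteq F(Y)$. One should think of $F(X)$ as the set of points that $X$ generates; the closure of $X$ under countably many finitary operations on $S$ is an example. If $S$ is uncountable and the values of $F$ are countable, there is a sequence in which no term is generated by the \emph{earlier} terms: choose $\alpha_n\notin F(\{\alpha_i:i<n\})$ by recursion. This paper is about the opposite order.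

\begin{definition}\label{def:good}
A sequence $(\alpha_n)_{n<\omega}$ in $S$ is \emph{good for $F$} if $\alpha_n\notin F(\{\alpha_i:i>n\})$ for all $n$. A \emph{counterexample on $S$} is an isotone map $F\colon[S]^{\leqslant\aleph_0}\to[S]^{\leqslant\aleph_0}$ with no good sequence. For an infinite cardinal $\kappa$, the statement $(*)_\kappa$ says that there is no counterexample on $\kappa$, and $(*)$ says that $(*)_\kappa$ holds for some infinite cardinal $\kappa$.
\end{definition}

No recursion produces a good sequence, since $\alpha_0$ has to avoid the value of $F$ at an infinite set that is chosen after it. The smallest cardinals carry counterexamples. On $\omega$ take $F(X)=\omega$. On $\omega_1$ take $F(X)=\bigcup_{\alpha\in X}(\alpha+1)$: a good sequence would be a strictly decreasing sequence of ordinals. The statement $(*)$ comes from Wehrung's paper \cite{Weh}, where its status is left open. The problem is to decide whether $(*)$ can occur at all: is it refutable in ZFC, or is it consistent with ZFC, possibly relative to large cardinals?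

Two guesses suggest themselves. If $F(X)$ depends only on the single points of $X$, then a short argument with infinitely many measurable cardinals gives a good sequence (Example~\ref{ex:points}), and one may guess that large cardinals imply $(*)$. But an isotone map may read an infinite set as a whole, and with the axiom of choice one can then recover a term of any sequence from its tail, on every $\kappa$, if values of size $2^{\aleph_0}$ are allowed (Lemma~\ref{lem:F0}). So one may also guess that $(*)$ is false. Neither guess is right: measurable cardinals alone do not imply $(*)$ (Section~\ref{sec:final}), but together with a forcing axiom they do.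

We work in ZFC. \emph{Martin's Maximum} (MM) is the statement that if a poset $\mathbb P$ preserves stationary subsets of $\omega_1$ and $\mathcal D$ is a family of at most $\aleph_1$ dense subsets of $\mathbb P$, then some filter on $\mathbb P$ meets every member of $\mathcal D$.

\begin{theorem}\label{thm:A}
Assume MM. Let $\kappa_0<\kappa_1<\cdots$ be measurable cardinals and $\kappa=\sup_n\kappa_n$. Then $(*)_\kappa$ holds, and hence $(*)$ holds. More precisely, let $U_n$ be a normal ultrafilter on $\kappa_n$, let $B_n\in U_n$, and let $F\colon[\kappa]^{\leqslant\aleph_0}\to[\kappa]^{\leqslant\aleph_0}$ be isotone. Then there are $s\in\prod_nB_n$ and $n_0<n_1<\cdots$ such that $(s(n_j))_{j<\omega}$ is good for $F$.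
\end{theorem}

\begin{corollary}\label{cor:con}
If ZFC together with ``there is a supercompact cardinal with infinitely many measurable cardinals above it'' is consistent, then so is ZFC $+$ $(*)$.
\end{corollary}

The second theorem needs no hypothesis beyond ZFC. A family of infinite sets is \emph{almost disjoint} if any two distinct members have finite intersection, and $\mathrm{Coll}(\omega,\mu)$ is the poset of finite partial functions from $\omega$ to $\mu$, ordered by reverse inclusion; it adds a surjection from $\omega$ onto $\mu$.

\begin{theorem}\label{thm:B}
Let $\kappa$, $\kappa'$ be infinite cardinals.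
\begin{enumerate}
\item\label{B:mono} If $(*)_\kappa$ holds and $\kappa\le\kappa'$, then $(*)_{\kappa'}$ holds.
\item\label{B:least} The least $\kappa$ with $(*)_\kappa$, if it exists, has cofinality $\omega$ and is at least $\aleph_\omega$.
\item\label{B:mad} $(*)_\kappa$ fails if and only if there is a family $\mathcal A$ of countably infinite subsets of $\kappa$ such that every countably infinite subset of $\kappa$ has infinite intersection with some member of $\mathcal A$, and for each countable $X\subseteq\kappa$ the set $\bigcup\{A\in\mathcal A:|A\cap X|=\aleph_0\}$ is countable. The family $\mathcal A$ may be taken almost disjoint.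
\item\label{B:cont} There is an isotone map $F_0\colon[\kappa]^{\leqslant\aleph_0}\to[\kappa]^{\leqslant 2^{\aleph_0}}$ with no good sequence.
\item\label{B:coll} $(*)$ fails in every generic extension by $\mathrm{Coll}(\omega,2^{\aleph_0})$.
\item\label{B:ccc} If $\mathbb Q$ is ccc and $G$ is $\mathbb Q$-generic over $V$, then $(*)_\kappa$ holds in $V$ if and only if it holds in $V[G]$.
\end{enumerate}
\end{theorem}

Thus $(*)$ can occur: relative to the hypothesis of Corollary~\ref{cor:con} it is not refutable in ZFC. By part (\ref{B:coll}) its failure can be forced over every model of ZFC, so it is not provable either.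

Theorem~\ref{thm:B} is proved in Sections~\ref{sec:zfc} and \ref{sec:forcefail}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to a covering property of $\aleph_1$ large subsets of a product of measurable cardinals. Sections~\ref{sec:ideal}--\ref{sec:stat} derive this property from MM by a tree forcing whose nodes are labeled with countable sets.

\section{The least witness and the shape of a counterexample}\label{sec:zfc}

Three remarks are used throughout. First, whether a set $S$ carries a counterexample depends only on $|S|$. Second, a subsequence of a good sequence is good, because its tails are contained in the tails of the original sequence and $F$ is isotone. Third, if $X\subseteq F(X)$ for all $X$, then the terms of a good sequence are distinct; if they are ordinals, there is a strictly increasing good subsequence (take the least term, then the least among the later terms, and so on).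

\begin{proof}[Proof of Theorem~\ref{thm:B}(\ref{B:mono})]
Let $F$ be isotone on $\kappa'$ with countable values. Apply $(*)_\kappa$ to the map $X\mapsto F(X)\cap\kappa$ on $[\kappa]^{\leqslant\aleph_0}$. A sequence in $\kappa$ that is good for this map is good for $F$.
\end{proof}

Part (\ref{B:least}) rests on one observation: all tails of an increasing sequence have the same supremum $\gamma$. If $\gamma<\kappa$, each tail can call up a counterexample that was fixed in advance on the smaller set $\gamma$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(\ref{B:least})]
Let $\kappa$ be an infinite cardinal such that $(*)_\nu$ fails for all infinite $\nu<\kappa$, and suppose $\mathrm{cf}(\kappa)>\omega$. We construct a counterexample on $\kappa$. For each $\gamma<\kappa$ fix a counterexample $F_\gamma$ on the set $\gamma$: if $\gamma$ is infinite one exists because $|\gamma|<\kappa$, and if $\gamma$ is finite put $F_\gamma(X)=\gamma$. For countable $X\subseteq\kappa$ let $\mathrm{cl}(X)$ be the set of suprema of nonempty subsets of $X$. Then $\mathrm{cl}(X)\subseteq\kappa$ since $\mathrm{cf}(\kappa)>\omega$. The set $\mathrm{cl}(X)$ is countable: if $\gamma\in\mathrm{cl}(X)\setminus X$,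 then $\gamma=\sup(X\cap\gamma)$, so $\gamma=\sup X$ or $\gamma=\sup(X\cap\mu)$ for $\mu=\min(X\setminus\gamma)\in X$. Put
\[
G(X)=X\cup\bigcup_{\gamma\in\mathrm{cl}(X)}F_\gamma(X\cap\gamma).
\]
The values of $G$ are countable, and $G$ is isotone because $\mathrm{cl}$ and all $F_\gamma$ are. Suppose $G$ has a good sequence $(\alpha_n)$; we may take it strictly increasing. Let $\gamma=\sup_n\alpha_n<\kappa$. Each tail $X_n=\{\alpha_i:i>n\}$ is a subset of $\gamma$ with $\gamma\in\mathrm{cl}(X_n)$, so $F_\gamma(X_n)\subseteq G(X_n)$ and $\alpha_n\notin F_\gamma(X_n)$. Thus $(\alpha_n)$ is a sequence in $\gamma$ that is good for $F_\gamma$, a contradiction.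

Hence the least $\kappa$ with $(*)_\kappa$ has cofinality $\omega$. It is uncountable since $(*)_{\aleph_0}$ fails. An uncountable cardinal of cofinality $\omega$ is singular, so it is a limit cardinal and is at least $\aleph_\omega$.
\end{proof}

The construction says nothing about sequences cofinal in $\kappa$. This is the room that Theorem~\ref{thm:A} uses: with $B_{n+1}\subseteq\kappa_{n+1}\setminus\kappa_n$, the good sequence it provides is cofinal in $\kappa$.

For part (\ref{B:mad}), call a countably infinite set $A$ \emph{homogeneous for $F$} if $A\subseteq F(t)$ for every infinite $t\subseteq A$. For the map $F(X)=\bigcup_{\alpha\in X}(\alpha+1)$ on $\omega_1$ these are the sets of order type $\omega$. Homogeneous sets are the extreme opposite of good sequences, and one of the two always occurs.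

\begin{lemma}\label{lem:homog}
If $F$ is a counterexample on $\kappa$, then every countably infinite $S\subseteq\kappa$ contains a set that is homogeneous for $F$.
\end{lemma}

\begin{proof}
We build infinite sets $S=S_0\supseteq S_1\supseteq\cdots$ and points $a_j\in S_j$ with $S_{j+1}\subseteq S_j\setminus\{a_j\}$. Given $S_j$, pick any $a_j\in S_j$. If $a_j\notin F(S')$ for some infinite $S'\subseteq S_j\setminus\{a_j\}$, let $S_{j+1}$ be such an $S'$ and say that $j$ has type~0. Otherwise let $S_{j+1}=S_j\setminus\{a_j\}$ and say that $j$ has type~1; then $a_j\in F(t)$ for all infinite $t\subseteq S_{j+1}$. The points $a_l$ with $l>j$ lie in $S_{j+1}$. So if infinitely many $j$ had type~0, the corresponding $a_j$ would form a good sequence. Hence all $j\ge j_0$ have type~1, for some $j_0$. Let $A=\{a_j:j\ge j_0\}$, an infinite set since the $a_j$ are distinct. If $t\subseteq A$ is infinite and $j\ge j_0$, then $t\cap S_{j+1}$ is infinite, so $a_j\in F(t\cap S_{j+1})\subseteq F(t)$.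
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(\ref{B:mad})]
Given $\mathcal A$ as in the statement, let $F(X)=X\cup\bigcup\{A\in\mathcal A:|A\cap X|=\aleph_0\}$. This map is isotone with countable values. Suppose $(\alpha_n)$ is good for $F$. Its terms are distinct, so some $A\in\mathcal A$ contains infinitely many of them. If $\alpha_n\in A$, then $A\cap\{\alpha_i:i>n\}$ is infinite and $\alpha_n\in A\subseteq F(\{\alpha_i:i>n\})$, a contradiction. So $F$ is a counterexample.

Conversely, let $F$ be a counterexample. By Zorn's lemma let $\mathcal A$ be maximal among almost disjoint families of homogeneous sets. A countably infinite $S$ contains a homogeneous $H$ by Lemma~\ref{lem:homog}, and by maximality $H$ has infinite intersection with some $A\in\mathcal A$; so does $S$. If $X$ is countable, $A\in\mathcal A$ and $A\cap X$ is infinite, then $A\subseteq F(A\cap X)\subseteq F(X)$. So the union in the statement is contained in the countable set $F(X)$.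
\end{proof}

\section{Values of size continuum, and forcing the failure of $(*)$}\label{sec:forcefail}

Two sequences $u,u'\in{}^\omega\kappa$ are \emph{eventually equal} if $u(n)=u'(n)$ for all large $n$. Choose a representative in each class, and let $r(u)$ be the representative of the class of $u$. A tail of $u$ determines the class, the class determines $r(u)$, and $r(u)$ agrees with $u$ from some point on. So a late term of $u$ can be read off from the tail that follows it. A set does not remember the order of its elements, so we have to try all sequences in it: for every $Y\subseteq\kappa$ put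
\[
F_0(Y)=Y\cup\bigcup\{\mathrm{ran}\,r(u):u\in{}^\omega Y\}.
\]
The map $F_0$ is isotone, and $|F_0(Y)|\le2^{\aleph_0}$ whenever $|Y|\le2^{\aleph_0}$, since $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. For a map $F$ defined on a family of sets, an \emph{$F$-chain} is a sequence $Z_0\supseteq Z_1\supseteq\cdots$ in the domain of $F$ with $Z_n\not\subseteq F(Z_{n+1})$ for all $n$.

\begin{lemma}\label{lem:F0}
There is no $F_0$-chain of subsets of $\kappa$.
\end{lemma}

\begin{proof}
Suppose $(Z_n)$ is one, and choose $u(n)\in Z_n\setminus F_0(Z_{n+1})$. Let $N$ be such that $r(u)(n)=u(n)$ for all $n\ge N$. Define $u'(n)=u(n)$ for $n>N$ and $u'(n)=u(N+1)$ for $n\le N$. Then $u'\in{}^\omega Z_{N+1}$ and $r(u')=r(u)$, so $u(N)=r(u')(N)\in F_0(Z_{N+1})$, a contradiction.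
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(\ref{B:cont})]
If $(\alpha_n)$ were good for $F_0$, the sets $Z_n=\{\alpha_i:i\ge n\}$ would form an $F_0$-chain.
\end{proof}

After the continuum is collapsed, the values of $F_0$ are countable, but $F_0$ is not yet a counterexample: it is undefined at new countable sets, and new sequences have appeared. The first defect is repaired by approximating a new set from outside by old sets. For the second we need a form of ``no good sequence'' that survives forcing. Goodness cannot be tested on finite parts of a sequence, but being a chain can, so the absence of chains is a well-foundedness statement.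

\begin{lemma}[Transfer]\label{lem:transfer}
In $V$, let $\mathcal Z$ be a family of subsets of $\kappa$ closed under finite intersections, and let $F$ be an isotone map from $\mathcal Z$ to subsets of $\kappa$ with no $F$-chain. Let $V[G]$ be a generic extension in which every countable subset of $\kappa$ is contained in a member of $\mathcal Z$ and all sets $F(Y)$, $Y\in\mathcal Z$, are countable. Then in $V[G]$ the map
\[
F^+(X)=\bigcap\{F(Y):Y\in\mathcal Z,\ X\subseteq Y\}
\]
is a counterexample on $\kappa$.
\end{lemma}

\begin{proof}
The intersection is over a nonempty family of countable sets, and the family shrinks as $X$ grows, so $F^+$ is isotone with countable values. For $Y,Z\in\mathcal Z$ write $Y\lhd Z$ if $Y\subseteq Z$ and $Z\not\subseteq F(Y)$. In $V$ there is no infinite $\lhd$-descending sequence, so $\lhd$ is well-founded and there is a rank function $\rho$ from $\mathcal Z$ to the ordinals with $\rho(Y)<\rho(Z)$ whenever $Y\lhd Z$. The same $\rho$ excludes infinite $\lhd$-descending sequences in $V[G]$.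

Suppose $(\alpha_n)\in V[G]$ is good for $F^+$. Choose $Y'_n\in\mathcal Z$ with $\{\alpha_i:i>n\}\subseteq Y'_n$ and $\alpha_n\notin F(Y'_n)$, and let $Y_n=Y'_0\cap\dots\cap Y'_n\in\mathcal Z$. Then $\{\alpha_i:i>n\}\subseteq Y_n$, and $\alpha_n\notin F(Y_n)$ by isotonicity. So $Y_{n+1}\subseteq Y_n$ and $\alpha_{n+1}\in Y_n\setminus F(Y_{n+1})$, that is, $Y_{n+1}\lhd Y_n$ for all $n$, a contradiction.
\end{proof}

The covering hypothesis is supplied by a standard count of possible values. In a poset, $q\le p$ means that $q$ is stronger than $p$, and \emph{ccc} means that every set of pairwise incompatible conditions is countable.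

\begin{lemma}\label{lem:values}
Let $p\in\mathbb Q$ force that $\dot X$ is a countable subset of $\kappa$, and let $Y=\{\beta:\exists q\le p\ \ q\Vdash\beta\in\dot X\}$. Then $Y\in V$, $Y\subseteq\kappa$, $p\Vdash\dot X\subseteq Y$, and $|Y|\le|\mathbb Q|\cdot\aleph_0$. If $\mathbb Q$ is ccc, then $Y$ is countable.
\end{lemma}

\begin{proof}
Only the size of $Y$ needs an argument. Let $p$ force that $\dot e$ maps $\omega$ onto $\dot X\cup\{0\}$. If $\beta\in Y$, then some $q\le p$ forces $\dot e(n)=\beta$ for some $n$. For fixed $n$, distinct values $\beta$ are forced by incompatible conditions.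
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(\ref{B:coll})]
The poset $\mathrm{Coll}(\omega,2^{\aleph_0})$ has size $2^{\aleph_0}$. Let $\kappa$ be an infinite cardinal of $V[G]$. In $V$ let $\mathcal Z=[\kappa]^{\leqslant2^{\aleph_0}}$ and $F=F_0{\restriction}\mathcal Z$. There is no $F$-chain by Lemma~\ref{lem:F0}. By Lemma~\ref{lem:values}, every countable subset of $\kappa$ in $V[G]$ is contained in a member of $\mathcal Z$. Each $F_0(Y)$ has size at most $2^{\aleph_0}$ in $V$, so it is countable in $V[G]$. By Lemma~\ref{lem:transfer}, $(*)_\kappa$ fails in $V[G]$.
\end{proof}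

\begin{proof}[Proof of Theorem~\ref{thm:B}(\ref{B:ccc})]
Let $F\in V$ be a counterexample on $\kappa$ and let $\mathcal Z=([\kappa]^{\leqslant\aleph_0})^V$. If $(Z_n)\in V$ were an $F$-chain, points $\alpha_n\in Z_n\setminus F(Z_{n+1})$ would form a good sequence, since $\{\alpha_i:i>n\}\subseteq Z_{n+1}$. By Lemma~\ref{lem:values} every countable subset of $\kappa$ in $V[G]$ is contained in a member of $\mathcal Z$. So Lemma~\ref{lem:transfer} gives a counterexample in $V[G]$.

Conversely, if $V[G]$ contains a counterexample on $\kappa$, some $p\in G$ forces that $\dot F$ is one. In $V$ let $F'(X)=\{\beta:\exists q\le p\ \ q\Vdash\beta\in\dot F(X)\}$. This map is isotone because $p$ forces $\dot F$ to be isotone, and its values are countable by Lemma~\ref{lem:values}. If $(\alpha_n)\in V$ were good for $F'$, then no $q\le p$ would force $\alpha_n\in\dot F(\{\alpha_i:i>n\})$, for any $n$, so $p$ would force $(\alpha_n)$ to be good for $\dot F$. Hence $F'$ is a counterexample in $V$.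
\end{proof}

\section{Reduction to a covering property}\label{sec:reduction}

An ultrafilter or ideal is \emph{$\lambda$-complete} if it is closed under intersections, respectively unions, of fewer than $\lambda$ members. An uncountable cardinal $\lambda$ is \emph{measurable} if it carries a nonprincipal $\lambda$-complete ultrafilter $W$. Then every subset of $\lambda$ of size less than $\lambda$ has its complement in $W$, so members of $W$ have size $\lambda$. Such a $W$ is \emph{normal} if the \emph{diagonal intersection} $\{\beta<\lambda:\forall\alpha<\beta\ \ \beta\in C_\alpha\}$ of any sets $C_\alpha\in W$ $(\alpha<\lambda)$ is in $W$. Every measurable cardinal carries a normal ultrafilter and is inaccessible; hence $\lambda^{\aleph_0}=\lambda$ and $\lambda>2^{\aleph_0}\ge\aleph_1$.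

Let $\kappa_n$, $U_n$, $\kappa$ be as in Theorem~\ref{thm:A}. The plan of the proof is visible in the simplest case.

\begin{example}\label{ex:points}
Suppose $F(X)=\bigcup_{y\in X}F(\{y\})$ with countable values. Fix $m<n$, and for $x<\kappa_m$ let $K_x=\{y<\kappa_n:x\in F(\{y\})\}$. The set $c_{m,n}=\{x<\kappa_m:K_x\in U_n\}$ is countable: $\aleph_1$ members of $U_n$ have a common point $y$, and $F(\{y\})$ would be uncountable. For $x\notin c_{m,n}$ the complement of $K_x$ is in $U_n$, and the intersection $A_{m,n}$ of these at most $\kappa_m$ complements is in $U_n$. Let $A_n=\bigcap_{m<n}A_{m,n}\cap(\kappa_n\setminus\bigcup_{l>n}c_{n,l})\in U_n$. If $s\in\prod_nA_n$ and $m<n$, then $s(m)\notin c_{m,n}$ and $s(n)\in A_{m,n}$, so $s(m)\notin F(\{s(n)\})$. Every such $s$ is good for $F$.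
\end{example}

The argument has two halves: small sets $K_x$ are avoided by completeness, and only countably many $K_x$ are large. For a general $F$, the point $y$ is replaced by a sequence in an infinite product. Let $\lambda_i$ $(i\in I)$ be measurable cardinals with normal ultrafilters $W_i$, where $I\subseteq\omega$ is infinite. A \emph{box} is a set $\prod_iA_i$ with $A_i\in W_i$, and $K\subseteq\prod_i\lambda_i$ is \emph{large} if it meets every box. For $x<\kappa_m$ put
\[
K^m_x=\Big\{s\in\prod_{n>m}\kappa_n:\ x\in F(\{s(n):n\ge k\})\text{ for all }k>m\Big\},
\]
the set of sequences all of whose tails generate $x$. Largeness of $K^m_x$ refers to the ultrafilters $U_n$, $n>m$. The first half of the argument goes through, and it does not use the size of the values of $F$.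

\begin{lemma}\label{lem:reduction}
Let $F$ be an isotone map from $[\kappa]^{\leqslant\aleph_0}$ to the subsets of $\kappa$ and let $B_n\in U_n$. Suppose no $s\in\prod_nB_n$ has a subsequence that is good for $F$. Then for some $m$ the set $\{x<\kappa_m:K^m_x\text{ is large}\}$ is in $U_m$.
\end{lemma}

\begin{proof}
First, \emph{for every $s\in\prod_nB_n$ there is $m$ with $s{\restriction}(m,\omega)\in K^m_{s(m)}$.} Otherwise, for each $m$ pick $k(m)>m$ with $s(m)\notin F(\{s(n):n\ge k(m)\})$, and put $n_0=0$, $n_{j+1}=k(n_j)$. Then $\{s(n_l):l>j\}\subseteq\{s(n):n\ge k(n_j)\}$, so $(s(n_j))_j$ is good by isotonicity.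

Now suppose the lemma fails. Then $Z_m=\{x<\kappa_m:K^m_x\text{ is not large}\}\in U_m$ for all $m$. For $x\in Z_m$ choose a box $\prod_{n>m}A^{m,x}_n$ disjoint from $K^m_x$. Put
\[
A_n=B_n\cap Z_n\cap\bigcap_{m<n}\ \bigcap_{x\in Z_m}A^{m,x}_n .
\]
There are fewer than $\kappa_n$ pairs $(m,x)$ with $m<n$ and $x<\kappa_m$, so $A_n\in U_n$. Take $s\in\prod_nA_n$ and $m$ as in the first paragraph, and let $x=s(m)\in Z_m$. Then $s{\restriction}(m,\omega)$ lies in $K^m_x$ and in $\prod_{n>m}A^{m,x}_n$, a contradiction.
\end{proof}

The second half does not go through as it stands, because large sets can be disjoint. Choose a representative $r(s)$ in each class of $\prod_{i<\omega}\lambda_i$ modulo eventual equality, and let $N(s)$ be least such that $s$ and $r(s)$ agree from $N(s)$ on. If $s$ lies in a box $\prod_iA_i$ and $M\ge N(s)$, changing $s(M)$ to another point of $A_M$ gives $s'$ in the box with $N(s')=M+1$. So $\{s:N(s)\text{ even}\}$ and $\{s:N(s)\text{ odd}\}$ are both large. But a common point is more than we need. Since $F$ is isotone and every tail of a member of $K^m_x$ generates $x$, a common countable \emph{superset of tails} serves as well.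

\begin{proposition}[Covering]\label{prop:cover}
Assume MM. Let $\lambda_0<\lambda_1<\cdots$ be measurable, let $W_i$ be a normal ultrafilter on $\lambda_i$, and let $K_\gamma\subseteq\prod_{i<\omega}\lambda_i$ be large for $\gamma<\omega_1$. Then there is a countable $X\subseteq\sup_i\lambda_i$ such that every $K_\gamma$ has a member $s$ with $s(i)\in X$ for all but finitely many $i$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:cover}]
The first assertion follows from the second with $B_n=\kappa_n$. Suppose the second fails for $F$ and $(B_n)$. By Lemma~\ref{lem:reduction} there are $m$ and distinct $x_\gamma<\kappa_m$ $(\gamma<\omega_1)$ with $K^m_{x_\gamma}$ large. Apply Proposition~\ref{prop:cover} with $\lambda_i=\kappa_{m+1+i}$, $W_i=U_{m+1+i}$ and the sets $K^m_{x_\gamma}$, reindexed, to get a countable $X\subseteq\kappa$. For each $\gamma$ there are $s\in K^m_{x_\gamma}$ and $k>m$ with $\{s(n):n\ge k\}\subseteq X$, so $x_\gamma\in F(\{s(n):n\ge k\})\subseteq F(X)$. The countable set $F(X)$ contains $\aleph_1$ distinct points, a contradiction.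
\end{proof}

\begin{remark}\label{rem:howmany}
For countably many large sets the covering property is trivial: take one member of each and the union of their ranges. For $(2^{\aleph_0})^+$ large sets it can fail. Indeed, Lemma~\ref{lem:reduction} applies to $F_0$ and gives $\kappa_m>2^{\aleph_0}$ points $x$ with $K^m_x$ large. A countable $X$ covering $(2^{\aleph_0})^+$ of these sets would have $|F_0(X)|>2^{\aleph_0}$.
\end{remark}

\section{An ideal on the countable subsets of a measurable cardinal}\label{sec:ideal}

To prove Proposition~\ref{prop:cover} we want a poset whose generic filter yields $X$ level by level, with a dense set for each $K_\gamma$. A first attempt is to use trees of finite sequences of points $b(i)<\lambda_i$ with many successors at each node. To capture a tail of some $s\in K_\gamma$, a condition would have to promise $b(i)=s(i)$ for all large $i$; this leaves a single branch and no room for the next $K_{\gamma'}$. So we let $b(i)$ be a countable subset of $\lambda_i$ and promise only $s(i)\in b(i)$. We need a notion of a \emph{positive} family of countable sets that survives such a promise. As $K_\gamma$ is only known to meet boxes, positivity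 must survive for $W_i$-almost every choice of $s(i)$.

Let $W$ be a normal ultrafilter on a measurable $\lambda$. Write $A\subseteq^*B$ if $A\setminus B$ is finite. Let $\mathcal Y$ be the set of countably infinite subsets of $\lambda$, so $|\mathcal Y|=\lambda^{\aleph_0}=\lambda$, and let
\[
\mathcal I=\{E\subseteq\mathcal Y:\ \exists C\in W\ \forall Y\in E\ \ Y\not\subseteq^*C\}.
\]
Call $E\subseteq\mathcal Y$ \emph{positive} if $E\notin\mathcal I$, that is, if every $C\in W$ almost contains a member of $E$. For $\alpha<\lambda$ let $E(\alpha)=\{Y\in E:\alpha\in Y\}$.

Two small cases show what to expect. The family of all $Y\in\mathcal Y$ that contain given points $\alpha_1,\dots,\alpha_k$ is positive: given $C$, add the points to a countably infinite subset of $C$. This needs $\subseteq^*$; with $\subseteq$ in its place, $C=\lambda\setminus\{\alpha\}$ would put every $E(\alpha)$ into the ideal. Next, for $C_0\in W$ the family $E=\{Y\in\mathcal Y:Y\subseteq C_0\}$ is positive, and $E(\alpha)$ is positive for $\alpha\in C_0$ and empty for $\alpha\notin C_0$. So ``almost every $\alpha$'' in part (b) below cannot be improved.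

\begin{lemma}\label{lem:ideal}
\begin{enumerate}
\item[(a)] $\mathcal I$ is a proper $\lambda$-complete ideal on $\mathcal Y$ that contains all singletons.
\item[(b)] If $E$ is positive, then $A_E=\{\alpha<\lambda:E(\alpha)\text{ is positive}\}$ is in $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\mathcal I$ is closed under subsets. If $C_\xi$ witnesses $E_\xi\in\mathcal I$ for $\xi<\mu<\lambda$, then $\bigcap_\xi C_\xi\in W$ witnesses $\bigcup_\xi E_\xi\in\mathcal I$. The ideal is proper since every $C\in W$ has a countably infinite subset, and $C=\lambda\setminus Y$ witnesses $\{Y\}\in\mathcal I$.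

(b) Suppose $B=\lambda\setminus A_E\in W$. For $\alpha\in B$ let $C_\alpha\in W$ witness $E(\alpha)\in\mathcal I$, and put $C_\alpha=\lambda$ for $\alpha\notin B$. By normality, $C=B\cap\{\beta:\forall\alpha<\beta\ \ \beta\in C_\alpha\}$ is in $W$. As $E$ is positive, there is $Y\in E$ with $Y\subseteq^*C$. Let $\alpha=\min(Y\cap C)$. Then $\alpha\in B$ and $Y\in E(\alpha)$. Every other $\beta\in Y\cap C$ is above $\alpha$ and so lies in $C_\alpha$. Hence $Y\setminus C_\alpha\subseteq(Y\setminus C)\cup\{\alpha\}$ is finite, against the choice of $C_\alpha$.
\end{proof}

By (a), a positive set has more than one element, a positive set minus a member of $\mathcal I$ is positive, and if a positive set is split into $\aleph_1$ pieces, one piece is positive.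

\section{The tree forcing}\label{sec:forcing}

Fix $\lambda_i$, $W_i$, $K_\gamma$ as in Proposition~\ref{prop:cover}, and let $\mathcal Y_i$, $\mathcal I_i$ be the objects of Section~\ref{sec:ideal} for $\lambda_i$, $W_i$. A \emph{node} is a finite sequence $t=\langle t(0),\dots,t(l-1)\rangle$ with $t(i)\in\mathcal Y_i$; its length is $|t|=l$. Nodes are ordered by end-extension, written $\subseteq$. There are fewer than $\lambda_i$ nodes of length $i$: one if $i=0$, and $\lambda_{i-1}$ otherwise.

\begin{definition}\label{def:P}
A condition in $\mathbb P$ is a set $T$ of nodes, closed under initial segments, with a node $\mathrm{st}(T)\in T$, the \emph{stem}, such that every node of $T$ is comparable with $\mathrm{st}(T)$ and for every $t\in T$ with $t\supseteq\mathrm{st}(T)$ the set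
\[
\mathrm{succ}_T(t)=\{Y\in\mathcal Y_{|t|}:t^\frown Y\in T\}
\]
is positive, that is, not in $\mathcal I_{|t|}$. Put $T'\le T$ if $T'\subseteq T$. For $t\in T$ with $t\supseteq\mathrm{st}(T)$ let $T[t]$ be the set of nodes of $T$ comparable with $t$.
\end{definition}

The set of all nodes is a condition. The stem is the shortest node with more than one successor, so it is unique. If $T'\le T$, then $\mathrm{st}(T')$ has more than one successor in $T$, so $\mathrm{st}(T')\supseteq\mathrm{st}(T)$ and $T'\le T[\mathrm{st}(T')]$. The set $T[t]$ is a condition with stem $t$; hence $H_l=\{T:|\mathrm{st}(T)|\ge l\}$ is dense for each $l$. We shall use the following fact twice.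

\begin{lemma}\label{lem:level}
Let $l\ge|\mathrm{st}(T)|$. If $T[u]\Vdash\varphi$ for every $u\in T$ with $|u|=l$, then $T\Vdash\varphi$.
\end{lemma}

\begin{proof}
Given $T'\le T$, take $v\in T'$ with $v\supseteq\mathrm{st}(T')$ and $|v|\ge l$, and let $u=v{\restriction}l$. Then $T'[v]\le T[u]$. So the conditions that force $\varphi$ are dense below $T$.
\end{proof}

For $\gamma<\omega_1$ let $D_\gamma$ be the set of conditions that promise to capture a member of $K_\gamma$ above the stem:
\[
D_\gamma=\{T:\ \exists s\in K_\gamma\ \forall t\in T\ \forall i\ (|\mathrm{st}(T)|\le i<|t|\Rightarrow s(i)\in t(i))\}.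
\]
One point $s(i)$ must serve all nodes of length $i$ at once. This is possible because there are fewer such nodes than the completeness of $W_i$.

\begin{lemma}\label{lem:dense}
Each $D_\gamma$ is dense in $\mathbb P$.
\end{lemma}

\begin{proof}
Let $T\in\mathbb P$ and $k=|\mathrm{st}(T)|$. For $i\ge k$ let $A_i$ be the intersection of the sets $A_{\mathrm{succ}_T(t)}$ of Lemma~\ref{lem:ideal}(b) over all $t\in T$ with $|t|=i$. This is an intersection of fewer than $\lambda_i$ members of $W_i$, so $A_i\in W_i$. For $i<k$ let $A_i=\lambda_i$. Since $K_\gamma$ is large, there is $s\in K_\gamma\cap\prod_iA_i$. Let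
\[
T'=\{t\in T:\forall i\ (k\le i<|t|\Rightarrow s(i)\in t(i))\}.
\]
This set is closed under initial segments and contains $\mathrm{st}(T)$. For $t\in T'$ with $|t|=i\ge k$, the set $\mathrm{succ}_{T'}(t)=(\mathrm{succ}_T(t))(s(i))$ is positive since $s(i)\in A_i$. So $T'\le T$ is a condition with the same stem, and $T'\in D_\gamma$.
\end{proof}

\begin{proposition}\label{prop:stat}
$\mathbb P$ preserves stationary subsets of $\omega_1$.
\end{proposition}

This is proved in the next section. It completes the proof of Proposition~\ref{prop:cover}, and with it of Theorem~\ref{thm:A}, as follows.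

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
By MM there is a filter $\mathfrak g\subseteq\mathbb P$ that meets all $H_l$ and all $D_\gamma$. Two members of $\mathfrak g$ have a common extension, whose stem extends both stems. So $b=\bigcup\{\mathrm{st}(T):T\in\mathfrak g\}$ is a sequence, it is infinite, and $X=\bigcup_{i<\omega}b(i)$ is countable. Fix $\gamma$, and take $T\in\mathfrak g\cap D_\gamma$ with witness $s\in K_\gamma$. Let $i\ge|\mathrm{st}(T)|$. Choose $T'\in\mathfrak g\cap H_{i+1}$ and $T''\in\mathfrak g$ below $T$ and $T'$. Then $t=\mathrm{st}(T'')$ is a node of $T$ with $|t|>i$, and $t\subseteq b$, so $s(i)\in t(i)=b(i)\subseteq X$.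
\end{proof}

\section{Preservation of stationary sets}\label{sec:stat}

A subset of a limit ordinal $\theta$ is \emph{club in $\theta$} if it is unbounded in $\theta$ and contains each of its limit points below $\theta$. A set $S\subseteq\omega_1$ is \emph{stationary} if it meets every club in $\omega_1$, and $\mathbb P$ \emph{preserves stationary subsets of $\omega_1$} if every such $S$ is a stationary subset of $\omega_1$ in all generic extensions by $\mathbb P$. The first step is to decide a countable ordinal without lengthening the stem.

\begin{lemma}\label{lem:pure}
If $T\Vdash\dot\alpha<\omega_1^V$, there are $T'\le T$ with $\mathrm{st}(T')=\mathrm{st}(T)$ and $\alpha<\omega_1$ with $T'\Vdash\dot\alpha=\alpha$.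
\end{lemma}

\begin{proof}
Call $t\in T$ with $t\supseteq\mathrm{st}(T)$ \emph{fine} if some $T'\le T[t]$ with stem $t$ decides the value of $\dot\alpha$. We must show that $\mathrm{st}(T)$ is fine.

\emph{If $E=\{Y\in\mathrm{succ}_T(t):t^\frown Y\text{ is fine}\}$ is positive, then $t$ is fine.} For $Y\in E$ let $T^Y\le T[t^\frown Y]$ have stem $t^\frown Y$ and force $\dot\alpha=\alpha_Y$. There are only $\aleph_1$ possible values, so $E'=\{Y\in E:\alpha_Y=\alpha\}$ is positive for some $\alpha$. Let $T'=\bigcup_{Y\in E'}T^Y$. Then $\mathrm{succ}_{T'}(t)=E'$, and a node of $T'$ that extends $t^\frown Y$ belongs to $T^Y$ only, so $T'[t^\frown Y]=T^Y$. Thus $T'\le T[t]$ is a condition with stem $t$, and it forces $\dot\alpha=\alpha$ by Lemma~\ref{lem:level}.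

Suppose $\mathrm{st}(T)$ is not fine. Let $T''$ be the set of $u\in T$ such that no $t$ with $\mathrm{st}(T)\subseteq t\subseteq u$ is fine. For $t\in T''$ extending $\mathrm{st}(T)$, the set $\mathrm{succ}_{T''}(t)$ is $\mathrm{succ}_T(t)$ minus the set of $Y$ with $t^\frown Y$ fine, which is in $\mathcal I_{|t|}$ by the previous paragraph. So $T''\le T$ is a condition. Let $R\le T''$ decide $\dot\alpha$. Then $R$ witnesses that $\mathrm{st}(R)$ is fine, although $\mathrm{st}(R)\in T''$, a contradiction.
\end{proof}

Let $S\subseteq\omega_1$ be stationary. The limit ordinals form a club, so we may assume that $S$ consists of limit ordinals. Let $T_0$ force that $\dot C$ is club in $\omega_1^V$. We shall find $T^*\le T_0$ and $\delta\in S$ with $T^*\Vdash\delta\in\dot C$. By density, $S$ then meets every club in $\omega_1^V$ of the extension. This also shows that $\omega_1^V$ stays uncountable, for otherwise a cofinal $\omega$-sequence of successor ordinals would be a club in $\omega_1^V$ disjoint from $S$. So Proposition~\ref{prop:stat} follows.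

For $\alpha<\omega_1$ let $\dot f(\alpha)$ be a name that $T_0$ forces to be $\min(\dot C\setminus(\alpha+1))$. It suffices to make $T^*$ force $\dot f(\alpha)<\delta$ for all $\alpha<\delta$. The natural way is to list $\delta=\{\alpha_j:j<\omega\}$ and to decide $\dot f(\alpha_j)$ at the $j$-th level above the stem, using Lemma~\ref{lem:pure} at each node. The difficulty is that a level has many nodes, and their values may be unbounded in $\omega_1$. We need one $\delta$ that bounds the values at all nodes of a tree that still has positive successor sets. A game turns this into a question about single branches: an opponent who may forbid any set in the ideal tests positivity.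

Let $l_0=|\mathrm{st}(T_0)|$. For $\delta\in S$ the game $\mathfrak G_\delta$ has two players and $\omega$ rounds. Round $j$ starts with a condition $T_j$ with stem $t_j$ of length $l_0+j$. The \emph{Challenger} plays an ordinal $\alpha_j<\delta$ and a set $E_j\in\mathcal I_{l_0+j}$. The \emph{Builder} plays $T_{j+1}\le T_j$ with stem $t_j{}^\frown Y$ for some $Y\notin E_j$, such that $T_{j+1}\Vdash\dot f(\alpha_j)=\gamma$ for some $\gamma<\delta$. The Builder loses if he has no legal move, and he wins all infinite plays.

The game is open for the Challenger, hence determined by the Gale--Stewart theorem. Directly: suppose the Challenger has no winning strategy, and call a position at the start of a round \emph{safe} if she has no winning strategy from it. From a safe position, each of her moves has a legal reply that leads to a safe position, since otherwise that move would begin a winning strategy. So the Builder can stay in safe positions forever.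

\begin{lemma}\label{lem:win}
If the Builder has a winning strategy $\sigma$ in $\mathfrak G_\delta$, then some $T^*\le T_0$ forces $\delta\in\dot C$.
\end{lemma}

\begin{proof}
List $\delta=\{\alpha_j:j<\omega\}$. For a position $\pi$ at the start of a round let $T_\pi$ be the current condition and $t_\pi$ its stem. We define sets $R_j$ of positions after $j$ rounds in which the Builder followed $\sigma$ and the Challenger's ordinals were $\alpha_0,\dots,\alpha_{j-1}$. Let $R_0$ consist of the initial position. For $\pi\in R_j$ let $Z_\pi$ be the set of $Y$ such that for some $E\in\mathcal I_{l_0+j}$, the reply of $\sigma$ to $(\alpha_j,E)$ after $\pi$ has stem $t_\pi{}^\frown Y$. The set $Z_\pi$ is positive. Otherwise $(\alpha_j,Z_\pi)$ is a legal move, and the reply of $\sigma$ has stem $t_\pi{}^\frown Y$ with $Y\notin Z_\pi$ by the rules and $Y\in Z_\pi$ by definition. For each $\pi\in R_j$ and $Y\in Z_\pi$ choose one such $E$ and put the resulting extension of $\pi$ into $R_{j+1}$. By induction, $\pi\mapsto t_\pi$ is injective on $R_j$.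

Let $T^*$ be the set of initial segments of the nodes $t_\pi$, $\pi\in\bigcup_jR_j$. The nodes of $T^*$ of length $l_0+j$ are exactly the $t_\pi$ with $\pi\in R_j$, because the restriction of a member of $R_{j'}$ to $j\le j'$ rounds is in $R_j$. By injectivity, if $\pi\in R_j$, $\pi'\in R_{j'}$ and $t_\pi\subseteq t_{\pi'}$, then $\pi'$ extends $\pi$, so $t_{\pi'}\in T_{\pi'}\subseteq T_\pi$. It follows that $\mathrm{succ}_{T^*}(t_\pi)=Z_\pi$, that $T^*$ is a condition with stem $\mathrm{st}(T_0)$, and that $T^*[t_\pi]\le T_\pi$; in particular $T^*\le T_0$. For $\pi\in R_{j+1}$ the condition $T_\pi$ forces $\dot f(\alpha_j)<\delta$. By Lemma~\ref{lem:level}, $T^*\Vdash\dot f(\alpha_j)<\delta$ for every $j$. So $T^*$ forces that $\dot C\cap\delta$ is unbounded in the limit ordinal $\delta$, and hence that $\delta\in\dot C$.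
\end{proof}

It remains to find $\delta\in S$ for which the Builder wins. If the Challenger wins all $\aleph_1$ games, the Builder can avoid the forbidden sets of all her strategies at once, by completeness of the ideals. His replies then depend only on her ordinals and not on $\delta$, and a $\delta$ closed under the decided values defeats her.

\begin{lemma}\label{lem:somedelta}
For some $\delta\in S$ the Builder has a winning strategy in $\mathfrak G_\delta$.
\end{lemma}

\begin{proof}
Otherwise fix for each $\delta\in S$ a winning strategy $\tau_\delta$ for the Challenger, viewed as a function of the Builder's earlier moves. Let $p=(T_1,\dots,T_j)$, $j\ge0$, be a sequence with $T_0\ge T_1\ge\dots\ge T_j$ and $|\mathrm{st}(T_j)|=l_0+j$, and let $t_j=\mathrm{st}(T_j)$. Let $E^*(p)$ be the union of the second coordinates of $\tau_\delta(p)$ over all $\delta\in S$ such that $p$ is a sequence of legal replies to $\tau_\delta$ in $\mathfrak G_\delta$. This is a union of at most $\aleph_1<\lambda_{l_0+j}$ members of $\mathcal I_{l_0+j}$, so $E^*(p)\in\mathcal I_{l_0+j}$. Choose $Y(p)\in\mathrm{succ}_{T_j}(t_j)\setminus E^*(p)$. For each $\alpha<\omega_1$ choose, by Lemma~\ref{lem:pure},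 a condition $T(p,\alpha)\le T_j[t_j{}^\frown Y(p)]$ with stem $t_j{}^\frown Y(p)$ and an ordinal $\gamma(p,\alpha)<\omega_1$ with $T(p,\alpha)\Vdash\dot f(\alpha)=\gamma(p,\alpha)$.

For finite sequences $a$ of countable ordinals define $p_a$ by $p_\emptyset=\emptyset$ and $p_{a^\frown\alpha}=p_a{}^\frown T(p_a,\alpha)$, and put $g(a^\frown\alpha)=\gamma(p_a,\alpha)$. The set of $\delta<\omega_1$ with $g(a)<\delta$ for all nonempty finite sequences $a$ in $\delta$ is closed. It is unbounded: from any $\delta_0$ choose $\delta_{n+1}>\delta_n$ above the countably many $g(a)$ with $a$ in $\delta_n$, and take $\sup_n\delta_n$. Since $S$ is stationary, it contains such a $\delta$.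

Play $\mathfrak G_\delta$ against $\tau_\delta$. Suppose that after $j$ rounds the Challenger's ordinals form the sequence $a$, that the Builder's moves form $p_a$, and that they were legal. Let $(\alpha_j,E_j)=\tau_\delta(p_a)$. The Builder replies $T(p_a,\alpha_j)$. Since $E_j\subseteq E^*(p_a)$, we have $Y(p_a)\notin E_j$, and the decided value is $g(a^\frown\alpha_j)<\delta$. So the reply is legal, and the Builder's moves now form $p_{a^\frown\alpha_j}$. The play is infinite, so $\tau_\delta$ is not winning, a contradiction.
\end{proof}

Lemmas~\ref{lem:win} and \ref{lem:somedelta} give the required $T^*$ and $\delta$. This proves Proposition~\ref{prop:stat}, and the proof of Theorem~\ref{thm:A} is complete.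

\section{Consistency of $(*)$ and the role of the hypotheses}\label{sec:final}

We use two known theorems. By Foreman, Magidor and Shelah \cite{FMS} (see also \cite[Ch.~37]{Jech}), if $\tau$ is supercompact, then MM holds after forcing with a revised countable support iteration of size $\tau$, contained in $V_\tau$; supercompactness is used only here. By the L\'evy--Solovay theorem, a measurable cardinal $\lambda$ stays measurable after forcing with a poset of size less than $\lambda$.

\begin{proof}[Proof of Corollary~\ref{cor:con}]
Let $\tau$ be supercompact and let $\kappa_0<\kappa_1<\cdots$ be measurable cardinals above $\tau$. Force MM with a poset of size $\tau$. The $\kappa_n$ stay measurable, so Theorem~\ref{thm:A} applies in the extension.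
\end{proof}

In the proof of Theorem~\ref{thm:A}, normality of the ultrafilters is used only in Lemma~\ref{lem:ideal}(b). That the cardinals increase, so that each ultrafilter is complete enough to handle all earlier coordinates, is used in Lemmas~\ref{lem:reduction} and \ref{lem:dense}. Section~\ref{sec:stat} uses only that the ideals $\mathcal I_i$ are closed under unions of $\aleph_1$ members and contain singletons. Countability of the values of $F$ enters in the last line of the reduction, and by Theorem~\ref{thm:B}(\ref{B:cont}) it cannot be relaxed to size at most $2^{\aleph_0}$. Of MM, only the forcing axiom for $\aleph_1$ dense subsets of posets of the form of Definition~\ref{def:P} is used.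

The forcing axiom cannot be dropped from Theorem~\ref{thm:A}. The poset $\mathrm{Coll}(\omega,2^{\aleph_0})$ is smaller than every measurable cardinal, so all measurable cardinals stay measurable in the extension, while $(*)$ fails there by Theorem~\ref{thm:B}(\ref{B:coll}). In the other direction, $(*)_\kappa$ passes to all larger cardinals by part (\ref{B:mono}) and to all ccc extensions by part (\ref{B:ccc}). For example, adding $\kappa^+$ Cohen reals, which is ccc, to a model of $(*)_\kappa$ gives a model of $(*)_\kappa$ in which $\kappa<2^{\aleph_0}$.

\begin{thebibliography}{9}

\bibitem{FMS}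
Foreman, Magidor, and Shelah, \emph{Martin's Maximum, saturated ideals, and nonregular ultrafilters I}, Ann. of Math. \textbf{127} (1988).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\bibitem{Weh}
Friedrich Wehrung, \emph{Infinite combinatorial issues raised by lifting problems in universal algebra}, arXiv:1009.0949 (2010).

\end{thebibliography}
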